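\title{The Tur\'an number of the 1-subdivision of $K_{1,s,t}$}

\begin{abstract}
We prove that $\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O\bigl(n^{1+\frac{s^2}{2(s^2+s-1)}}\bigr)$ for all integers $2\le s\le t$, where $K_{1,s,t}^{\mathrm{sub}}$ is the 1-subdivision of the complete tripartite graph $K_{1,s,t}$. For $3\le s\le t$ this implies the bound $O\bigl(n^{1+\frac{s^2+1}{2s+2s^2}}\bigr)$, posed as a problem in a paper of Liu, Peng and Yang. For $s\ge5$ the same argument gives a smaller exponent. The proof counts stars formed by paths of length two. If the forbidden graph is absent, the common neighbors of a typical star crowd into the neighborhood of a single vertex; moving the center of the star out of that neighborhood and counting twice gives a contradiction.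
\end{abstract}

\section{Introduction}\label{sec:intro}

For a graph $F$, the Tur\'an number $\mathrm{ex}(n,F)$ is the largest number of edges of an $n$-vertex graph that contains no copy of $F$ as a subgraph. The \emph{1-subdivision} $H^{\mathrm{sub}}$ of a graph $H$ is obtained by replacing each edge of $H$ by a path of length two through a new vertex. The vertices of $H$ are the \emph{branch vertices} of $H^{\mathrm{sub}}$, and the new vertices are its \emph{subdivision vertices}. Let $K_{1,s,t}$ be the complete tripartite graph with parts of sizes $1$, $s$ and $t$. A copy of $K_{1,s,t}^{\mathrm{sub}}$ thus consists of branch vertices $u$; $x_1,\dots,x_s$; $y_1,\dots,y_t$, and of a common neighbor for each of the pairs $ux_j$, $uy_i$, $x_jy_i$, all these vertices being distinct.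

The following problem comes from the paper of Liu, Peng and Yang \cite{LPY}: is it true that for all integers $3\le s\le t$,
\begin{equation}\label{eq:question}
\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O\Bigl(n^{1+\frac{s^2+1}{2s+2s^2}}\Bigr)\,?
\end{equation}
Here and below the implied constants may depend on $s$ and $t$. We show that the answer is yes, by proving a stronger bound.

\begin{theorem}\label{thm:main}
For all integers $2\le s\le t$,
\[
\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O\Bigl(n^{1+\frac{s^2}{2(s^2+s-1)}}\Bigr).
\]
\end{theorem}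

Theorem~\ref{thm:main} implies \eqref{eq:question}, because $(s^2+1)(s^2+s-1)-s^2(s^2+s)=s-1>0$ gives $\frac{s^2}{s^2+s-1}<\frac{s^2+1}{s^2+s}$. Another choice of one parameter in the proof gives more for larger $s$.

\begin{theorem}\label{thm:large}
For all integers $5\le s\le t$,
\[
\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O(n^{1+\theta}),\qquad \theta=\frac{s(s^2-2s-2)}{2s^3-2s^2-9s-3}.
\]
\end{theorem}

\subsection*{The scale of the exponents}
The three exponents are best compared by writing them as $1+\theta$ with
\begin{equation}\label{eq:alpha}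
\theta=\frac12-\frac1{2(s+1+\alpha)}.
\end{equation}
The exponent $\theta$ increases with $\alpha$. The bound \eqref{eq:question} has $\alpha=\frac{s+1}{s-1}$, since $s+1+\frac{s+1}{s-1}=\frac{s^2+s}{s-1}$. Theorem~\ref{thm:main} has $\alpha=\frac{s}{s-1}$, since $s+1+\frac s{s-1}=\frac{s^2+s-1}{s-1}$. Theorem~\ref{thm:large} has
\[
\alpha=\alpha_s:=\frac{s(s-1)}{(s-3)(2s+1)},\qquad\text{since}\qquad s+1+\alpha_s=\frac{2s^3-2s^2-9s-3}{2s^2-5s-3}.
\]
For $s\ge5$ we have $s^2-4s-3>0$, that is, $\alpha_s<1<\frac s{s-1}$; and $\alpha_s\to\frac12$ as $s\to\infty$.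

The number $\alpha$ has a concrete meaning. Take a graph on $n$ vertices with all degrees about $d=n^\theta$. From each vertex start about $d^2$ paths of length two. If their ends are spread out, then a proportion $p=d^2/n$ of all pairs of vertices is joined by such a path. Fix $u$ and vertices $x_1,\dots,x_s$ joined to $u$ in this sense. If the relation ``joined'' were random with density $p$, the number of vertices $y$ joined to all of $u,x_1,\dots,x_s$ would be
\[
D_0=np^{s+1}.
\]
Under \eqref{eq:alpha} we have $p=n^{-1/(s+1+\alpha)}$, so $D_0=p^{-\alpha}$. A copy of $K_{1,s,t}^{\mathrm{sub}}$ needs $t$ such vertices $y$, so the first guess for the threshold is that $D_0$ is a large constant, which is $\alpha=0$ and $\theta=\frac{s}{2s+2}$. The next remark shows that a bound valid for all $t$ cannot have $\alpha<0$.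

\begin{remark}\label{rem:lower}
Let $F$ have $v\ge3$ vertices and $e\ge2$ edges. Choose each edge of $K_n$, $n\ge2$, independently with probability $q=\frac18n^{-(v-2)/(e-1)}$. The expected number of edges is at least $qn^2/4$, and the expected number of copies of $F$ is at most $n^vq^e\le qn^2/8$. Deleting one edge from each copy gives $\mathrm{ex}(n,F)\ge qn^2/8$. For $F=K_{1,s,t}^{\mathrm{sub}}$ we have $e=2(s+t+st)$ and $e-v+1=st$, so $\mathrm{ex}(n,F)=\Omega\bigl(n^{1+st/(2(s+t+st)-1)}\bigr)$. As $t\to\infty$ the exponent tends to $1+\frac s{2s+2}$.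
\end{remark}

What separates the guess from a proof is that the relation ``joined'' is far from random: all vertices in the neighborhood of one vertex are pairwise joined, always through the same middle vertex, while a subdivision needs distinct middle vertices. The factor $p^{-\alpha}$ is the price that our argument pays for these collisions.

Section~\ref{sec:model} runs the argument for $s=2$ in a graph without 4-cycles, where it is a statement about points and lines. Section~\ref{sec:reduction} reduces both theorems to Proposition~\ref{prop:main}, which concerns nearly regular bipartite graphs, and Sections~\ref{sec:counts}--\ref{sec:switch} prove that proposition. The number $t$ enters the proof only through constants.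

\section{A model: points and lines, \texorpdfstring{$s=2$}{s=2}}\label{sec:model}

This section is a sketch and nothing later depends on it. The signs $\approx$, $\gtrsim$, $\lesssim$ hide constants that depend on $t$, and we do not estimate degenerate configurations.

Let $G$ be a $d$-regular bipartite graph with parts $A$ and $B$ of size $n$ in which two vertices have at most one common neighbor. Call the vertices of $A$ points, and identify $b\in B$ with the line $N(b)$. Two points lie on at most one line and two lines share at most one point. A copy of $K_{1,2,t}^{\mathrm{sub}}$ with branch vertices in $A$ is a set of points $u,x_1,x_2,y_1,\dots,y_t$ such that the $2+3t$ lines $ux_j$, $uy_i$, $x_jy_i$ exist and are distinct. Suppose that there is no such copy and that $d=\lambda n^{2/5}$ with $\lambda$ a large constant; this is the exponent of Theorem~\ref{thm:main} for $s=2$. Here $D_0=np^3=d^6/n^2$.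

\medskip\noindent\emph{Stars and their candidates.} A star is a triple $(u;x_1,x_2)$ with $x_1,x_2$ collinear with $u$; there are about $nd^4$ stars. A candidate for the star is a point $y$ collinear with $u,x_1,x_2$ such that the line $uy$ misses $x_1$ and $x_2$. Let $g$ be the number of candidates and $E=\sum g^2=nd^4D^2$, the sum being over all stars. Convexity gives $D\gtrsim D_0$.

\medskip\noindent\emph{A dominant line.} Take a star with $ux_1\ne ux_2$ and $g$ large. Pick candidates one by one so that all lines used are distinct. We must stop before the $t$-th. Then for every candidate $y$, one of the lines $yu,yx_1,yx_2$ is among the at most $2+3(t-1)$ lines used, or $yx_1=yx_2$ is the line $x_1x_2$. Hence one line $v$ carries a positive proportion of the candidates, and it passes through $u$ (type I) or through some $x_j$ (type II).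

\medskip\noindent\emph{Type II is rare.} The number $E$ counts stars with two candidates $y,y'$. Thus $E=\sum q^2$, where the sum is over about $nd^4$ triples $(u,y,y')$ and $q$ is the number of points that can serve as $x_j$. In type II, one $x_j$ lies on the line $yy'$ and has at most $d$ positions instead of $q$. So type II contributes $\lesssim\sum dq\le d\,(nd^4E)^{1/2}=(d/D)E$, and $d/D\lesssim n^2/d^5=\lambda^{-5}$.

\medskip\noindent\emph{Type I forces large sets $W$.} In type I the points $u,y,y'$ lie on one line $b$, and this places no restriction on $x_1,x_2$, so the same count does not apply. Instead, $E\lesssim\sum_{b,Z}|W_b(Z)|^2$, where $Z$ runs over triples of points of $b$ and $W_b(Z)$ is the set of points off $b$ that are collinear with all three. There are only $nd^3$ pairs $(b,Z)$, so the sets that matter have $|W_b(Z)|\gtrsim(dD^2)^{1/2}\gtrsim d^{13/2}/n^2=\lambda^{15/2}\,n/d$.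

\medskip\noindent\emph{Moving the center.} A set $W$ of many more than $n/d$ points has many more than $n$ incidences with the $n$ lines, so by the Cauchy--Schwarz inequality it contains $\gtrsim p|W|^2$ collinear pairs, and hence $\gtrsim p^2|W|^3$ stars $(w;x_1,x_2)$. Let $T$ count the pairs $(b,Z)$ together with a star inside $W_b(Z)$. Then
\[
T\gtrsim p^2\sum|W_b(Z)|^3\gtrsim p^2(dD^2)^{1/2}E\gtrsim\lambda^{21/2}n^{1/5}E .
\]
The new star lies entirely off $b$ (Figure~\ref{fig:switch}), and this removes the collisions. Suppose $wx_1\ne wx_2$. At most three points of $b$ lie on one of the lines $wx_1$, $wx_2$, $x_1x_2$. For any other point $z\in b$ collinear with $w,x_1,x_2$, the lines $zw,zx_1,zx_2$ are distinct and differ from $wx_1,wx_2$; and two points of $b$ share no line except $b$. So at most $t+2$ points of $b$ are collinear with all of $w,x_1,x_2$. Now bound $T$: given the star, $z_1$ and $z_2$ are candidates for it, which gives $g^2$ choices; $b$ is the line $z_1z_2$; and $z_3$ has at most $t+2$ positions. Thus $T\lesssim E$, a contradiction.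

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (-0.5,0)--(4.1,0) node[right]{$b$};
\foreach \x/\lab in {0/u,1.2/y_1,2.4/y_2,3.6/y_3}{
  \draw (0.8,1.8)--(\x,0)--(2.8,1.8);
  \fill (\x,0) circle (2pt) node[below]{$\lab$};}
\fill (0.8,1.8) circle (2pt) node[above]{$x_1$};
\fill (2.8,1.8) circle (2pt) node[above]{$x_2$};
\begin{scope}[xshift=6.5cm]
\draw[very thick] (-0.5,0)--(4.1,0) node[right]{$b$};
\foreach \x/\lab in {0.6/z_1,1.8/z_2,3.0/z_3}{
  \draw (0,1.8)--(\x,0)--(3.6,1.8) (\x,0)--(1.8,2.5);
  \fill (\x,0) circle (2pt) node[below]{$\lab$};}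
\draw (0,1.8)--(1.8,2.5)--(3.6,1.8);
\fill (0,1.8) circle (2pt) node[above]{$x_1$};
\fill (3.6,1.8) circle (2pt) node[above]{$x_2$};
\fill (1.8,2.5) circle (2pt) node[above]{$w$};
\end{scope}
\end{tikzpicture}
\caption{Points and lines for $s=2$; each segment is part of a line. Left: a star with center $u$ on the line $b$. The pairs $uy_1,uy_2,uy_3$ all use $b$, so there is no subdivided $K_{1,2,3}$ with center $u$. Right: a star with center $w$ and leaves $x_1,x_2$ off $b$. All eleven lines $wx_j$, $wz_i$, $x_jz_i$ are distinct and form a subdivided $K_{1,2,3}$.}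
\label{fig:switch}
\end{figure}

Two things change in general. First, two vertices may have many common neighbors; we work only with pairs that have boundedly many, and Ramsey's theorem shows that these are a positive proportion wherever we need them. Second, for larger $s$ we replace the triple $Z$ by an $\ell$-tuple. Each further point raises the lower bound for $T$ by a power of $D$, while the upper bound grows only by a constant factor.

\section{Reduction to tidy bipartite graphs}\label{sec:reduction}

Fix $2\le s\le t$ and put $H=K_{1,s,t}$, $h=1+s+t$, $M=|V(H^{\mathrm{sub}})|$. We write $N(v)$ for the neighborhood of $v$.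

\subsection*{Two standard tools}
All convexity arguments use the power mean inequality: if $a_1,\dots,a_{N'}\ge0$, $N'\le N$ and $\gamma\ge1$, then
\begin{equation}\label{eq:power}
\sum_i a_i^\gamma\ \ge\ N^{1-\gamma}\Bigl(\sum_i a_i\Bigr)^{\gamma}.
\end{equation}
Ramsey's theorem says that for all $h_1,\dots,h_k$ there is a number $R$ such that every coloring of the edges of $K_R$ with colors $1,\dots,k$ contains, for some $i$, a $K_{h_i}$ all of whose edges have color $i$. Fix $r\ge2$ such that every $3$-coloring of the edges of $K_r$ has a monochromatic $K_h$. If some graphs are given on a set $V$, a \emph{free pair} is an ordered pair of distinct elements of $V$ that are adjacent in none of them.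

\begin{lemma}\label{lem:ramsey}
\begin{enumerate}
\item[(a)] If $|V|\ge r$ and at most three $K_h$-free graphs are given on $V$, then there are at least $|V|^2/r^2$ free pairs.
\item[(b)] Let $(V_i)$ be a family of at most $N$ sets with $\sum_i|V_i|\ge\Lambda\ge2rN$, and let at most three $K_h$-free graphs be given on each $V_i$. Then there are at least $\Lambda^2/(4r^2N)$ triples $(i,v,v')$ such that $(v,v')$ is a free pair of $V_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every $r$-subset of $V$ contains a pair adjacent in none of the graphs; otherwise, coloring each pair by a graph that contains it gives a $K_h$ in one of them. A pair lies in $\binom{|V|-2}{r-2}$ of the $r$-subsets, so there are at least $\binom{|V|}r/\binom{|V|-2}{r-2}=\frac{|V|(|V|-1)}{r(r-1)}\ge|V|^2/r^2$ such pairs.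

(b) The sets with $|V_i|<r$ contribute at most $rN\le\Lambda/2$ to the sum. By (a) and \eqref{eq:power} with $\gamma=2$, the other sets give at least $\sum_{|V_i|\ge r}|V_i|^2/r^2\ge(\Lambda/2)^2/(r^2N)$ triples.
\end{proof}

\subsection*{Light and heavy pairs}
Let $G$ be a bipartite graph with parts $A$ and $B$. Two distinct vertices in the same part are \emph{heavy} if they have at least $M$ common neighbors, and \emph{light}, written $v\sim v'$, if the number of their common neighbors is between $1$ and $M-1$. The heavy pairs form the \emph{heavy graphs} on $A$ and on $B$. If $G$ contains no $H^{\mathrm{sub}}$, both heavy graphs are $K_h$-free: on $h$ pairwise heavy vertices place the branch vertices, and choose distinct subdivision vertices greedily, which is possible since $e(H)<M$. Distinct non-heavy vertices with a common neighbor are light. So when Lemma~\ref{lem:ramsey} is applied to the heavy graph on a subset of some $N(v)$, its free pairs are exactly the ordered light pairs.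

A light pair determines its common neighbor up to fewer than $M$ choices, so light pairs play the role of collinear points. The dual property of the model, that two lines share at most one point, needs light pairs in $B$. Condition (G4) below guarantees enough of them around every edge.

\begin{definition}\label{def:tidy}
Let $n\ge1$ be an integer, $d>0$ and $K\ge1$. A bipartite graph $G$ with parts $A,B$ is \emph{$(n,d,K)$-tidy} if
\begin{enumerate}
\item[(G1)] $|A|=n$ and $|B|\le n$;
\item[(G2)] $d\le|N(a)|\le Kd$ for $a\in A$, and $|N(b)|\le Kd$ for $b\in B$;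
\item[(G3)] $G$ contains no copy of $H^{\mathrm{sub}}$;
\item[(G4)] for all $a\in A$ and $b\in N(a)$, at most $|N(a)|/8$ vertices of $N(a)$ are heavy with $b$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:main}
Let $2\le s\le t$ and $\ell\ge3$ be integers and let $K\ge1$. There is $\lambda=\lambda(s,t,K,\ell)$ with the following property. If
\begin{equation}\label{eq:alphacond}
\alpha\ \ge\ \max\Bigl\{\,4-s,\ \ \frac{s(\ell-s+2)}{s+\ell-2},\ \ \frac{s\ell}{(2s+1)(\ell-2)}\Bigr\}
\end{equation}
and $\theta$ is given by \eqref{eq:alpha}, then every $(n,d,K)$-tidy graph has $d<\lambda n^\theta$.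
\end{proposition}

The three terms in \eqref{eq:alphacond} correspond to three steps of the model: type II is rare, the sets $W$ have many more than $n/d$ points, and the two bounds for $T$ are incompatible. Two lemmas lead from an arbitrary dense graph to a tidy one. The first makes the degrees comparable, and the second provides (G4).

\begin{lemma}\label{lem:regular}
Let $0<\theta<1$, $R=\lceil32^{1/\theta}\rceil$ and $C\ge R$. Every graph $G_0$ on $N\ge1$ vertices with $e(G_0)\ge CN^{1+\theta}$ has a nonempty subgraph $G_1$, on $m_1$ vertices say, with minimum degree $\delta\ge\frac C4m_1^\theta$ and maximum degree at most $8R\delta$.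
\end{lemma}

\begin{proof}
Let $F\subset G_0$ be a nonempty subgraph that maximizes $e(F)/|V(F)|^{1+\theta}$, let $c\ge C$ be the maximum, and let $m=|V(F)|$. Any set of at most $k$ vertices of $F$ spans at most $ck^{1+\theta}$ edges. From $cm^{1+\theta}=e(F)\le m^2$ we get $m\ge m^{1-\theta}\ge c\ge R$, so $\lceil m/R\rceil\le2m/R<m$. Let $J$ consist of $\lceil m/R\rceil$ vertices of largest degree in $F$, and partition $V(F)\setminus J$ into at most $R$ sets $V_k$ of size at most $\lceil m/R\rceil$. Every edge that meets $J$ lies in some $J\cup V_k$, a set of at most $4m/R$ vertices. So the number of edges that meet $J$ is at most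
\[
Rc(4m/R)^{1+\theta}=cm^{1+\theta}\,4^{1+\theta}R^{-\theta}\le\tfrac{16}{32}\,cm^{1+\theta}.
\]
Thus $F-J$ has at least $\frac12cm^{1+\theta}$ edges. A vertex outside $J$ has degree at most the average degree of the vertices of $J$, which is at most $2e(F)/|J|\le2Rcm^\theta$. From $F-J$ delete repeatedly a vertex of current degree less than $\frac c4m^\theta$. Fewer than $\frac c4m^{1+\theta}$ edges are lost, so a nonempty graph $G_1$ remains. It has $\delta\ge\frac c4m^\theta\ge\frac C4m_1^\theta$ and maximum degree at most $2Rcm^\theta\le8R\delta$.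
\end{proof}

\begin{lemma}\label{lem:sparse}
Let $0<\varepsilon\le1$ and $k\ge2$. A $K_k$-free graph on $N\ge1$ vertices has a nonempty vertex set $S$ with $|S|\ge\frac12(\varepsilon/2)^{k-2}N$ in which every vertex has at most $\varepsilon|S|$ neighbors in $S$.
\end{lemma}

\begin{proof}
Induct on $k$. For $k=2$ there are no edges, and we take all vertices. Let $k\ge3$. If at least $N/2$ vertices have degree at most $\varepsilon N/2$, let $S$ be the set of these vertices; each has at most $\varepsilon N/2\le\varepsilon|S|$ neighbors. Otherwise some vertex has more than $\varepsilon N/2$ neighbors. They span a $K_{k-1}$-free graph, and the induction hypothesis gives $S$ with $|S|\ge\frac12(\varepsilon/2)^{k-3}\cdot\varepsilon N/2$.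
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:large} from Proposition~\ref{prop:main}]
We first choose $\ell$ so that \eqref{eq:alphacond} holds for the value of $\alpha$ found in Section~\ref{sec:intro}.

\emph{Theorem~\ref{thm:main}, $s=2$.} Here $\alpha=2$. With $\ell=3$ the three terms are $2$, $2$ and $\frac65$.

\emph{Theorem~\ref{thm:main}, $s\ge3$.} Here $\alpha=\frac s{s-1}$; take $\ell=s$. The first term is at most $1$, and the second is $\frac{2s}{2s-2}=\alpha$. The third is $\frac{s^2}{(2s+1)(s-2)}$, which is less than $\alpha$ because $(2s+1)(s-2)-s(s-1)=s^2-2s-2>0$.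

\emph{Theorem~\ref{thm:large}, $s\ge5$.} Here $\alpha=\alpha_s$; take $\ell=s-1$. The first term is negative and the third equals $\alpha_s$. The second is $\frac s{2s-3}$, which is less than $\alpha_s$ because $(s-1)(2s-3)-(s-3)(2s+1)=6>0$.

Let $\theta\in(0,\frac12)$ be given by \eqref{eq:alpha} and let $R$ be as in Lemma~\ref{lem:regular}. Put $\tau=\frac12 16^{-(h-2)}$, $K=16R/\tau$, $\lambda=\lambda(s,t,K,\ell)$ and $C=\max\{R,8\lambda/\tau\}$; these depend only on $s$ and $t$. Suppose that $G_0$ is an $H^{\mathrm{sub}}$-free graph on $N$ vertices with $e(G_0)\ge CN^{1+\theta}$, and take $G_1$ from Lemma~\ref{lem:regular}. Split $V(G_1)$ into parts $A,B$ with $|A|\ge|B|$ so that the number of edges between the parts is as large as possible, and let $G_2$ be the bipartite graph of these edges. Every vertex has at least half of its neighbors in the other part, since otherwise moving it would increase the number of crossing edges. So all degrees in $G_2$ lie in $[\delta/2,8R\delta]$.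

For each $a\in A$ apply Lemma~\ref{lem:sparse} with $\varepsilon=\frac18$ and $k=h$ to the heavy graph of $G_2$ on $N_{G_2}(a)$. This gives $N'(a)\subset N_{G_2}(a)$ with $|N'(a)|\ge\tau\delta/2$ in which every vertex is heavy with at most $|N'(a)|/8$ others. Keep only the edges $ab$ with $b\in N'(a)$. A pair that is heavy in the new graph is heavy in $G_2$, so (G4) holds. The new graph is therefore $(n,d,K)$-tidy with $n=|A|\le m_1$ and $d=\tau\delta/2$, since $8R\delta=Kd$. But $d\ge\frac{\tau C}8m_1^\theta\ge\lambda n^\theta$, which contradicts Proposition~\ref{prop:main}. Hence $\mathrm{ex}(N,H^{\mathrm{sub}})<CN^{1+\theta}$ for all $N\ge1$.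
\end{proof}

\begin{remark}\label{rem:ell}
The second term of \eqref{eq:alphacond} equals $s\bigl(1-\frac{2s-4}{s+\ell-2}\bigr)$ and does not decrease as $\ell$ grows, while the third term decreases. For $s\ge5$ the third term is the larger at $\ell=s-1$ and the second is the larger at $\ell=s$, so one of these two values is the best choice. We have $\alpha_s<\frac s{s-1}$ exactly when $(s-3)(2s+1)-(s-1)^2=(s-4)(s+1)$ is positive, which explains the hypothesis $s\ge5$ in Theorem~\ref{thm:large}. The triples of the model, $\ell=3$, give a third term $\frac{3s}{2s+1}$; this tends to $\frac32$, whereas $\frac{s+1}{s-1}$ tends to $1$, so longer tuples are needed for \eqref{eq:question} when $s$ is large.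
\end{remark}

\subsection*{Standing assumptions}
In the rest of the paper $G$ is an $(n,d,K)$-tidy graph with $d\ge\lambda n^\theta$ and $\lambda\ge1$, and we derive a contradiction. A \emph{constant} is a positive number that depends only on $s,t,K,\ell$. The phrase ``for $\lambda$ large'' means that $\lambda$ exceeds a constant; it occurs finitely many times. Put
\[
p=\frac{d^2}n,\qquad D_0=np^{s+1}=d^2p^s .
\]
The assumption on $d$ is used only through the following inequalities:
\begin{align}
d\ge\lambda,\qquad d^3/n&\ge\lambda,\tag{P1}\label{P1}\\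
D_0&\ge\lambda,\tag{P2}\label{P2}\\
D_0^2\,d^{\,s-4}&\ge\lambda,\tag{P3}\label{P3}\\
D_0^{\,\ell-1}d^{\,s-\ell}p^s&\ge\lambda,\tag{P4}\label{P4}\\
D_0^{\,s(\ell-3)+\ell-1}d^{\,2s-\ell}p^{s^2}&\ge\lambda.\tag{P5}\label{P5}
\end{align}
To verify them, write each left side as $d^xn^{-y}$, using $D_0=d^{2s+2}n^{-s}$. In every case $x\ge1$ and $x>2y$. Put $\sigma=s+1+\alpha$. By \eqref{eq:alpha}, $x\theta\ge y$ is equivalent to $\sigma\ge\frac x{x-2y}$, and then $d^xn^{-y}\ge\lambda^xn^{x\theta-y}\ge\lambda$. With $j=s(\ell-2)+\ell-1$, so that $2j-\ell=(2s+1)(\ell-2)$, the values are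
\[
\begin{array}{c|c|c|c}
 & x & y & x/(x-2y)\\ \hline
\text{(P1)} & 1;\ 3 & 0;\ 1 & 1;\ 3\\
\text{(P2)} & 2s+2 & s & s+1\\
\text{(P3)} & 5s & 2s & 5\\
\text{(P4)} & 2s\ell+s+\ell-2 & s\ell & s+1+\frac{s(\ell-s+2)}{s+\ell-2}\\[2pt]
\text{(P5)} & (2s+2)j-\ell & sj & s+1+\frac{s\ell}{(2s+1)(\ell-2)}
\end{array}
\]
In the last two rows, $x-2y$ is $s+\ell-2$ and $2j-\ell$, and $x-(s+1)(x-2y)$ is $s(\ell-s+2)$ and $s\ell$. The three terms of \eqref{eq:alphacond} give (P3), (P4) and (P5). The first gives $\sigma\ge5$ and hence (P1), and the third gives $\alpha>0$ and hence (P2).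

\section{Stars and their candidates}\label{sec:counts}

For $x\in A$ let $\Gamma(x)=\{y\in A:y\sim x\}$. Then $x\notin\Gamma(x)$ and $|\Gamma(x)|\le K^2d^2$.

\subsection*{What a vertex sees of a neighborhood}
In the model, the basic object was the set of points of a line $b$ that are collinear with a point $x$ off $b$. Its analogue is the following. For $b\in B$ and $x\in A\setminus N(b)$ let
\[
S_b(x)=\{y\in N(b):\ y\sim x,\ \text{and some } m\in N(x)\cap N(y)\text{ has } m\sim b\}.
\]
So $y\in S_b(x)$ when there is a path $b\,y\,m\,x$ in which both pairs at distance two are light. Since $x\notin N(b)$, any $m\in N(x)\cap N(y)$ differs from $b$ and shares the neighbor $y$ with $b$; so $m\sim b$ only says that $m$ is not heavy with $b$. This condition replaces the fact that two lines meet in at most one point. Without it a single vertex $m$ could join $x$ to all of $N(b)$, and Lemma~\ref{lem:outside} below would have no proof. By (G4) the condition costs only a constant factor.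

\begin{lemma}\label{lem:mass}
For $\lambda$ large, $\sum|S_b(x)|\ge c_1nd^3$, where the sum is over all pairs $(b,x)$ with $x\notin N(b)$ and $c_1=1/(8Mr^2)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:ramsey}(b) to the sets $N(m)$, $m\in B$, with the heavy graph, $N=n$ and $\Lambda=nd\ge2rn$. This gives at least $nd^2/(4r^2)$ triples $(m,y,x)$ with $x,y\in N(m)$ and $x\sim y$. Fix such a triple. By (G4) at most $|N(y)|/8$ vertices $b\in N(y)$ are heavy with $m$, and fewer than $M$ vertices $b\in N(y)$ lie in $N(x)$. For each of the at least $\frac78d-M\ge\frac d2$ remaining $b\in N(y)$ we have $x\notin N(b)$ and $y\in S_b(x)$. A triple $(b,y,x)$ arises from fewer than $M$ vertices $m$, because $m\in N(x)\cap N(y)$.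
\end{proof}

For $u\in A$ let $\mathcal P(u)=\{(b,y):u,y\in N(b),\ u\sim y\}$ be the set of paths $u\,b\,y$ with light ends. Then $|\mathcal P(u)|\le K^2d^2$, and each $y$ occurs in fewer than $M$ paths of $\mathcal P(u)$. For $\pi=(b,y)\in\mathcal P(u)$ let
\[
U_u(\pi)=\{x\in A\setminus N(b):\ u,y\in S_b(x)\}\subset\Gamma(u)\cap\Gamma(y).
\]
A \emph{star} is a pair $(u,X)$ with $u\in A$ and $X=(x_1,\dots,x_s)\in\Gamma(u)^s$. There are at most $N_*=n(Kd)^{2s}$ stars. A path $\pi\in\mathcal P(u)$ is \emph{counted} by the star $(u,X)$ if $X\in U_u(\pi)^s$, and $g(u,X)$ is the number of counted paths. The end $y$ of a counted path is a candidate for the part of size $t$. We require $u\in S_b(x_j)$ as well as $y\in S_b(x_j)$ so that $u$ and $y$ play symmetric roles inside $N(b)$; this is used in Section~\ref{sec:typeI}. Define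
\begin{equation}\label{eq:E}
E=\sum_{(u,X)}g(u,X)^2=\sum_u\sum_{\pi,\pi'\in\mathcal P(u)}|U_u(\pi)\cap U_u(\pi')|^s,\qquad D=(E/N_*)^{1/2}.
\end{equation}
The two sums are equal because both count quadruples $(u,X,\pi,\pi')$ with $\pi,\pi'$ counted by $(u,X)$. We compare everything with the second moment $E$, and not with $D_0$, because $g$ may be much larger than the random heuristic predicts.

\begin{lemma}\label{lem:D}
There is a constant $c_3$ such that, for $\lambda$ large,
\begin{equation}\label{eq:D}
D\ge c_3D_0\ge c_3\lambda,\qquad E\ge nd^{2s}D^2,\qquad nd^{s+4}\le\frac{E}{c_3^2\lambda}.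
\end{equation}
\end{lemma}

\begin{proof}
The sum $\sum_{u,\pi}|U_u(\pi)|$ counts the quadruples $(b,x,u,y)$ with $x\notin N(b)$, $u,y\in S_b(x)$ and $u\sim y$. Apply Lemma~\ref{lem:ramsey}(b) to the sets $S_b(x)\subset N(b)$ with the heavy graph, $N=n^2$ and $\Lambda=c_1nd^3$; the condition $\Lambda\ge2rN$ holds by \eqref{P1}. This gives $\sum_{u,\pi}|U_u(\pi)|\ge c_2d^6$ with $c_2=c_1^2/(4r^2)$. There are at most $nK^2d^2$ pairs $(u,\pi)$, so by \eqref{eq:power}
\[
\sum_{(u,X)}g(u,X)=\sum_{u,\pi}|U_u(\pi)|^s\ge c_2^sK^{2-2s}\,nd^2\Bigl(\frac{d^4}n\Bigr)^s=c_2^sK^{2-2s}\,nd^{2s}D_0 .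
\]
By \eqref{eq:power} with $\gamma=2$, $D\ge\sum g/N_*\ge c_3D_0$ with $c_3=c_2^sK^{2-4s}$, and $D_0\ge\lambda$ by \eqref{P2}. Next, $E=N_*D^2\ge nd^{2s}D^2$. Finally $nd^{2s}D^2\ge c_3^2\,nd^{s+4}\cdot D_0^2d^{s-4}\ge c_3^2\lambda\,nd^{s+4}$ by \eqref{P3}.
\end{proof}

The last inequality in \eqref{eq:D} says that the sets $U_u(\pi)\cap U_u(\pi')$ of size $O(d)$ are negligible in \eqref{eq:E}: there are at most $nK^4d^4$ triples $(u,\pi,\pi')$.

\subsection*{Good stars}
A star can be part of a copy of $H^{\mathrm{sub}}$ only if its leaves are distinct and can be joined to $u$ through distinct vertices. We also want two leaves to have few common neighbors, so that a candidate rarely reaches two leaves through the same vertex. A star $(u,X)$ is \emph{good} if $x_1,\dots,x_s$ are distinct, no two of them are heavy, and no vertex of $N(u)$ is adjacent to two of them. In a good star, any choice of $a_j\in N(u)\cap N(x_j)$ gives distinct vertices $a_1,\dots,a_s$.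

\begin{lemma}\label{lem:good}
There are constants $C_0$ and $\rho$ such that for every $u\in A$ and every $U\subset\Gamma(u)$ with $|U|\ge C_0d$, at least $\rho|U|^s$ tuples $X\in U^s$ make $(u,X)$ good.
\end{lemma}

\begin{proof}
By Ramsey's theorem there is $Q\ge s$ such that every $K_h$-free graph on $Q$ vertices has an independent set of size $s$. Put $\rho=\frac12Q^{-s}$ and $C_0=\max\{Q,s^2KM/\rho\}$; then $|U|\ge Q$, as $d\ge1$. Every $Q$-subset of $U$ contains an $s$-set that is independent in the heavy graph, and an $s$-set lies in $\binom{|U|-s}{Q-s}$ of the $Q$-subsets. So there are at least $\binom{|U|}Q/\binom{|U|-s}{Q-s}=\binom{|U|}s/\binom Qs\ge(|U|/Q)^s=2\rho|U|^s$ independent $s$-sets, and at least as many tuples with distinct, pairwise non-heavy coordinates. The number of tuples in which some $a\in N(u)$ is adjacent to two coordinates is at most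
\[
s^2|U|^{s-2}\sum_{a\in N(u)}|N(a)\cap U|^2\le s^2|U|^{s-2}\,Kd\sum_{a\in N(u)}|N(a)\cap U|\le s^2KMd\,|U|^{s-1}\le\rho|U|^s,
\]
because $\sum_{a\in N(u)}|N(a)\cap U|=\sum_{x\in U}|N(u)\cap N(x)|\le M|U|$ for $U\subset\Gamma(u)$.
\end{proof}

The lower bound on $|U|$ is needed: if $s\ge2$ and $U\subset N(a)$ for some $a\in N(u)$, then no tuple in $U^s$ is good.

Put $\eta=\frac12\sqrt\rho$ and call a star \emph{rich} if it is good and $g\ge\eta D$. We claim that, for $\lambda$ large,
\begin{equation}\label{eq:rich}
\sum_{\text{rich}}g(u,X)^2\ \ge\ \frac\rho4E .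
\end{equation}
The sum of $g^2$ over good stars counts the quadruples $(u,\pi,\pi',X)$ with $X\in(U_u(\pi)\cap U_u(\pi'))^s$ and $(u,X)$ good. The sets $U_u(\pi)\cap U_u(\pi')$ of size less than $C_0d$ contribute at most $nK^4d^4(C_0d)^s\le\frac12E$ to \eqref{eq:E}, by \eqref{eq:D}. Lemma~\ref{lem:good}, applied to the other sets, gives $\sum_{\text{good}}g^2\ge\frac\rho2E$. The stars with $g<\eta D$ contribute at most $N_*\eta^2D^2=\frac\rho4E$, and \eqref{eq:rich} follows.

\section{The dominant vertex of a rich star}\label{sec:dom}

A good star with many counted paths extends to a copy of $H^{\mathrm{sub}}$ unless the greedy choice of candidates is blocked. The next lemma turns the blocking into structure.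

\begin{lemma}\label{lem:dom}
There are constants $C_1$ and $c_4$ such that for every good star $(u,X)$ with $g=g(u,X)\ge C_1$ there is a vertex $v\in B$ with one of the following properties.
\begin{enumerate}
\item[(I)] At least $c_4g$ of the counted paths have the form $(v,y)$.
\item[(II$_j$)] For some $j$: $v\in N(x_j)$, and at least $c_4g$ of the counted paths $(b,y)$ have $y\in N(v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $a_j\in N(u)\cap N(x_j)$ for $1\le j\le s$; these are distinct. If $(b,y)$ is counted, then $y\sim x_j$ for all $j$. For each $y$ that occurs in a counted path fix $m_j(y)\in N(y)\cap N(x_j)$, $1\le j\le s$. The vertex $b$ of a counted path is adjacent to no $x_j$, so it differs from every $a_j$ and from every $m_j(y')$.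

Take a maximal list of counted paths $(b_i,y_i)$ such that the $y_i$ are distinct; for each $i$ the vertices $m_1(y_i),\dots,m_s(y_i)$ are distinct and not among $a_1,\dots,a_s$; and the sets $\{b_i,m_1(y_i),\dots,m_s(y_i)\}$ are pairwise disjoint. The vertices $u$, $x_1,\dots,x_s$ and the $y_i$ are distinct, because $x_j\sim u$, $y_i\sim u$ and $y_i\sim x_j$. If the list had $t$ entries, then these branch vertices, with subdivision vertices $a_j$ for $ux_j$, $b_i$ for $uy_i$ and $m_j(y_i)$ for $x_jy_i$, would form a copy of $H^{\mathrm{sub}}$. So the list has fewer than $t$ entries. By maximality, and since $b=m_k(y_i)$ and $m_j(y)=b_i$ are impossible, every counted path $(b,y)$ satisfies one of: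
\begin{enumerate}
\item[(i)] $y=y_i$ for some $i$;
\item[(ii)] $b=b_i$ for some $i$;
\item[(iii)] $m_j(y)\in\{a_1,\dots,a_s\}\cup\{m_k(y_i):i,k\}$ for some $j$;
\item[(iv)] $m_j(y)=m_k(y)$ for some $j\ne k$; this vertex lies in $N(x_j)\cap N(x_k)$, which has fewer than $M$ elements since the star is good.
\end{enumerate}
At most $tM$ paths satisfy (i). Put $C_1=2tM$ and $Q'=t+s(s+st)+s^2M$. If $g\ge C_1$, then at least $g/2$ counted paths fall into at most $Q'$ classes, each of the form ``$b=v$'' with $v$ fixed, or ``$m_j(y)=v$'' with $j$ and $v$ fixed. The largest class has at least $c_4g$ paths, where $c_4=1/(2Q')$. A class of the first form gives (I). A nonempty class of the second form gives (II$_j$), since $m_j(y)\in N(x_j)\cap N(y)$.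
\end{proof}

For $\lambda$ large we have $\eta D\ge C_1$ by \eqref{eq:D}. Assign to each rich star one type, I or II$_j$, and one vertex $v$ as in Lemma~\ref{lem:dom}, and let $\sum_{\mathrm I}$ and $\sum_{\mathrm{II}_j}$ denote sums over the rich stars of that type. In type II$_j$ two candidates determine $v$ up to $M$ choices and confine $x_j$ to $N(v)$, which is small.

\begin{lemma}\label{lem:typeII}
For $\lambda$ large, $\sum_{\mathrm{II}_j}g^2\le\frac\rho{8s}E$ for each $j$. Consequently $\sum_{\mathrm I}g^2\ge\frac\rho8E$.
\end{lemma}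

\begin{proof}
Let $(u,X)$ be of type II$_j$ with vertex $v$, and let $Y$ be the set of $y\in N(v)$ that occur in counted paths. Each $y$ occurs in fewer than $M$ paths, so $|Y|\ge c_4g/M\ge c_4\eta D/M\ge r$ for $\lambda$ large. By Lemma~\ref{lem:ramsey}(a), $Y$ contains at least $|Y|^2/r^2\ge c_4^2g^2/(Mr)^2$ ordered light pairs $(y,y')$, and each comes from a pair $\pi=(b,y)$, $\pi'=(b',y')$ of counted paths. Therefore $\frac{c_4^2}{(Mr)^2}\sum_{\mathrm{II}_j}g^2$ is at most the number of tuples $(u,\pi,\pi',v,X)$ with
\[
y\sim y',\qquad v\in N(y)\cap N(y'),\qquad X\in(U_u(\pi)\cap U_u(\pi'))^s,\qquad x_j\in N(v).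
\]
Given $(u,\pi,\pi')$, write $q=|U_u(\pi)\cap U_u(\pi')|$. There are fewer than $M$ choices for $v$, at most $Kd$ for $x_j$, and $q$ for each other coordinate of $X$. So
\[
\sum_{\mathrm{II}_j}g^2\ \le\ C_2\sum_u\sum_{\pi,\pi'}d\,q^{s-1},\qquad C_2=M^3r^2K/c_4^2 .
\]
Put $C_3=16sC_2/\rho$. Terms with $q\ge C_3d$ have $dq^{s-1}\le q^s/C_3$, so by \eqref{eq:E} they contribute at most $\frac{C_2}{C_3}E=\frac\rho{16s}E$. The other terms contribute at most $C_2K^4C_3^{s-1}\,nd^{s+4}$, which is at most $\frac\rho{16s}E$ for $\lambda$ large, by \eqref{eq:D}. The last claim follows from \eqref{eq:rich}.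
\end{proof}

\section{Tuples in one neighborhood seen by many vertices}\label{sec:typeI}

In a star of type I the center and many candidates lie in one neighborhood $N(b)$, and all of them are seen by $x_1,\dots,x_s$. We now reverse the order of counting: fix $\ell$ vertices of $N(b)$ and ask how many vertices see all of them. For $b\in B$ let $\mathcal Z(b)$ be the set of $\ell$-tuples $Z=(z_1,\dots,z_\ell)$ of distinct vertices of $N(b)$ with $z_1\sim z_2$, and let
\[
W_b(Z)=\{x\in A\setminus N(b):\ z_1,\dots,z_\ell\in S_b(x)\},\qquad q_b(Z)=|W_b(Z)|.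
\]
The condition $z_1\sim z_2$ will let us recover $b$ from $Z$. There are at most $n(Kd)^\ell$ pairs $(b,Z)$. The next section needs sets $W_b(Z)$ that are much larger than $n/d$, so we discard the others now.

\begin{lemma}\label{lem:tuples}
There is a constant $c_6$ such that for every constant $L$ and for $\lambda$ large,
\[
\sum_{(b,Z):\ q_b(Z)\ge Ln/d}q_b(Z)^{s+1}\ \ge\ c_6\,D^{\ell-3}\bigl(D^{\ell-1}d^{\,2s-\ell}\bigr)^{1/s}E .
\]
\end{lemma}

\begin{proof}
For $b\in B$ and $X\in(A\setminus N(b))^s$ let $f_b(X)=|\bigcap_jS_b(x_j)|$. Let $(u,X)$ be of type I with vertex $v=b$. At least $c_4g>0$ paths $(b,y)$ are counted; they have distinct $y$, and $x_j\notin N(b)$ and $u,y\in S_b(x_j)$ for all $j$. Hence $f_b(X)\ge c_4g\ge c_4\eta D$, and for given $(b,X)$ there are at most $f_b(X)$ possible centers $u$. Since $\ell\ge3$, rich stars have $g^{\ell-1}\ge(\eta D)^{\ell-3}g^2$. By Lemma~\ref{lem:typeII},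
\[
\frac\rho8\,\eta^{\ell-3}D^{\ell-3}E\ \le\ \sum_{\mathrm I}g^{\ell-1}\ \le\sum_{(b,X):\ f_b(X)\ge c_4\eta D}f_b(X)\Bigl(\frac{f_b(X)}{c_4}\Bigr)^{\ell-1}.
\]
For $\lambda$ large, $c_4\eta D\ge2\ell+r$. Let $f=f_b(X)\ge c_4\eta D$. By Lemma~\ref{lem:ramsey}(a), the set $\bigcap_jS_b(x_j)\subset N(b)$ contains at least $f^2/r^2$ ordered light pairs $(z_1,z_2)$. Each extends in at least $(f-\ell)^{\ell-2}\ge(f/2)^{\ell-2}$ ways to a tuple $Z\in\mathcal Z(b)$ inside this set, and then $X\in W_b(Z)^s$. So the number of triples $(b,Z,X)$ with $X\in W_b(Z)^s$ satisfies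
\[
\sum_{b}\sum_{Z\in\mathcal Z(b)}q_b(Z)^s\ \ge\sum_{f_b(X)\ge c_4\eta D}\frac{f_b(X)^\ell}{2^{\ell-2}r^2}\ \ge\ c_5D^{\ell-3}E,\qquad c_5=\frac{\rho\,\eta^{\ell-3}c_4^{\ell-1}}{2^{\ell+1}r^2}.
\]
The terms with $q_b(Z)<Ln/d$ contribute at most $n(Kd)^\ell(Ln/d)^s$. By \eqref{eq:D} and \eqref{P4},
\[
\frac{D^{\ell-3}E}{nd^\ell(n/d)^s}\ \ge\ D^{\ell-1}\,\frac{d^{\,3s-\ell}}{n^s}\ =\ D^{\ell-1}d^{\,s-\ell}p^s\ \ge\ c_3^{\ell-1}\lambda,
\]
so for $\lambda$ large these terms contribute at most $\frac12c_5D^{\ell-3}E$. Apply \eqref{eq:power} with $\gamma=1+\frac1s$ to the numbers $q_b(Z)^s$ of the remaining terms: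
\[
\sum_{q_b(Z)\ge Ln/d}q_b(Z)^{s+1}\ \ge\ \frac{c_5}2D^{\ell-3}E\Bigl(\frac{c_5D^{\ell-3}E}{2K^\ell nd^\ell}\Bigr)^{1/s}.
\]
Since $E\ge nd^{2s}D^2$, the lemma holds with $c_6=(c_5/2)^{1+1/s}K^{-\ell/s}$.
\end{proof}

Raising $\ell$ by one multiplies the left side of \eqref{P4} by $D_0/d$ and the left side of \eqref{P5} by $D_0^{s+1}/d$. This is the trade-off described in Remark~\ref{rem:ell}.

\section{Stars outside the neighborhood}\label{sec:switch}

A star of type I escapes $H^{\mathrm{sub}}$ because its center lies in $N(b)$. A star that lies outside $N(b)$ has no such escape, and it sees only boundedly many vertices of $N(b)$. This is the one place where the condition $m\sim b$ in the definition of $S_b(x)$ is exploited.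

\begin{lemma}\label{lem:outside}
There is a constant $C_4$ such that if $(w,X)$ is a good star, $b\in B$ and $w,x_1,\dots,x_s\notin N(b)$, then $Y=S_b(w)\cap\bigcap_jS_b(x_j)$ has fewer than $C_4$ elements.
\end{lemma}

\begin{proof}
Choose $a_j\in N(w)\cap N(x_j)$ for $1\le j\le s$; these are distinct. For $y\in Y$ choose $\mu_0(y)\in N(y)\cap N(w)$ and $\mu_j(y)\in N(y)\cap N(x_j)$, $1\le j\le s$, all light with $b$; call them the $\mu$-vertices of $y$. A vertex that is light with $b$ has fewer than $M$ neighbors in $N(b)\supset Y$, so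
\begin{equation}\label{eq:mu}
\text{any fixed vertex is a $\mu$-vertex of fewer than $M$ elements of $Y$.}
\end{equation}
Delete from $Y$ every $y$ of one of the following kinds; each count uses \eqref{eq:mu}.
\begin{itemize}
\item Some $\mu$-vertex of $y$ lies in $\{a_1,\dots,a_s\}$. There are at most $sM$ such $y$.
\item $\mu_0(y)=\mu_j(y)$ for some $j\ge1$. This vertex is one of fewer than $M$ common neighbors of the light pair $w,x_j$, so there are at most $sM^2$ such $y$.
\item $\mu_j(y)=\mu_k(y)$ for some $1\le j<k\le s$. This vertex is one of fewer than $M$ common neighbors of the non-heavy pair $x_j,x_k$, so there are at most $s^2M^2$ such $y$.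
\end{itemize}
For each remaining $y$, fewer than $(s+1)M$ elements of $Y$, among them $y$ itself, share a $\mu$-vertex with $y$. So if $|Y|\ge C_4:=sM+sM^2+s^2M^2+t(s+1)M$, we can choose greedily $y_1,\dots,y_t$ such that all vertices $a_j$ and $\mu_k(y_i)$ are distinct. The vertices $w,x_1,\dots,x_s$ are distinct and lie outside $N(b)$, while $y_1,\dots,y_t\in N(b)$. With subdivision vertices $a_j$ for $wx_j$, $\mu_0(y_i)$ for $wy_i$ and $\mu_j(y_i)$ for $x_jy_i$ we obtain a copy of $H^{\mathrm{sub}}$, contrary to (G3).
\end{proof}

It remains to find many good stars inside $W_b(Z)$ and to compare their number with $E$. In the model, $z_1$ and $z_2$ were automatically candidates for such a star. Here $g(w,X)$ counts only paths $(\beta,z)$ with $w,z\in S_\beta(x_j)$ for all $j$, and this asks for lightness relative to the middle vertex $\beta$, not relative to $b$. We build these conditions into the choice of the stars; this is why Lemma~\ref{lem:ramsey} allows three graphs. Say that a star $(w,X)$ \emph{fits} $(b,Z)$ if it is good, $w,x_1,\dots,x_s\in W_b(Z)$, and for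 $i=1,2$ some path of the form $(\beta,z_i)\in\mathcal P(w)$ is counted by $(w,X)$.

\begin{lemma}\label{lem:stars}
There are constants $L$ and $c_7$ such that, for $\lambda$ large, every pair $(b,Z)$ with $Z\in\mathcal Z(b)$ and $q_b(Z)\ge Ln/d$ is fitted by at least $c_7\,p^sq_b(Z)^{s+1}$ stars.
\end{lemma}

\begin{proof}
Put $\gamma=1/(16r^2M)$ and $L=\max\{4r,4K/\gamma,4C_0/\gamma\}$. Let $W=W_b(Z)$. Since $pn/d=d$, the hypothesis gives
\begin{equation}\label{eq:Wlarge}
d|W|\ge Ln\qquad\text{and}\qquad p|W|\ge Ld .
\end{equation}
For $w\in W$ and $i=1,2$ we have $w\sim z_i$; fix $\beta_i(w)\in N(w)\cap N(z_i)$ and put $\pi_i(w)=(\beta_i(w),z_i)\in\mathcal P(w)$. We look for many pairs $(w,w')$ in $W$ with $w'\in U_w(\pi_1(w))\cap U_w(\pi_2(w))$.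

\emph{Arcs.} Call $a\in N(w)$ \emph{fine for $w$} if $a\sim\beta_1(w)$ and $a\sim\beta_2(w)$. A vertex of $N(w)$ that is not fine equals some $\beta_i(w)$ or is heavy with it. By (G4), at least $\frac34|N(w)|-2\ge\frac d2$ vertices are fine for $w$. For $a\in B$ let $P_a$ be the set of $w\in W$ for which $a$ is fine; then $P_a\subset N(a)$ and $\sum_a|P_a|\ge\frac d2|W|$. Consider three graphs on $W$: the heavy graph, and for $i=1,2$ the graph $G_i^*$ that joins $w$ and $w'$ if $\beta_i(w)$ and $\beta_i(w')$ are distinct and heavy. A $K_h$ in $G_i^*$ would give $h$ distinct pairwise heavy vertices of $B$, so all three graphs are $K_h$-free. Apply Lemma~\ref{lem:ramsey}(b) to the sets $P_a$ with $N=n$ and $\Lambda=\frac d2|W|\ge2rn$, which holds by \eqref{eq:Wlarge}. We obtain at least $d^2|W|^2/(16r^2n)=p|W|^2/(16r^2)$ triples $(a,w,w')$ such that $(w,w')$ is a free pair of $P_a$. In each triple $w\sim w'$, so a pair $(w,w')$ occurs in fewer than $M$ triples, and at least $\gamma p|W|^2$ pairs occur. Delete the pairs with $w'\in N(\beta_1(w))\cup N(\beta_2(w))$. By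 \eqref{eq:Wlarge} their number is at most $2Kd|W|\le\frac{2K}Lp|W|^2\le\frac\gamma2p|W|^2$. The remaining pairs, at least $\frac\gamma2p|W|^2$ in number, are called \emph{arcs}.

\emph{If $(w,w')$ is an arc, then $w'\in U_w(\pi_i(w))$ for $i=1,2$.} Put $\beta=\beta_i(w)$. By the deletion, $w'\notin N(\beta)$. We need $w,z_i\in S_\beta(w')$.
\begin{itemize}
\item We have $w\in N(\beta)$ and $w\sim w'$. There is $a\in N(w)\cap N(w')$ that is fine for $w$, so $a\sim\beta$. Hence $w\in S_\beta(w')$.
\item We have $z_i\in N(\beta)$, and $z_i\sim w'$ because $z_i\in S_b(w')$. The vertex $\beta_i(w')\in N(w')\cap N(z_i)$ differs from $\beta$, since $w'\notin N(\beta)$. It is not heavy with $\beta$, since $w$ and $w'$ are not adjacent in $G_i^*$, and it shares the neighbor $z_i$ with $\beta$. So $\beta_i(w')\sim\beta$ and $z_i\in S_\beta(w')$.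
\end{itemize}

\emph{Stars.} Let $O(w)\subset\Gamma(w)\cap W$ be the set of $w'$ such that $(w,w')$ is an arc. If $X\in O(w)^s$ and $(w,X)$ is good, then $\pi_1(w)$ and $\pi_2(w)$ are counted by $(w,X)$, so the star fits $(b,Z)$. The vertices $w$ with $|O(w)|<C_0d$ account for at most $C_0d|W|\le\frac\gamma4p|W|^2$ arcs, by \eqref{eq:Wlarge}. For the other $w$, Lemma~\ref{lem:good} applies to $U=O(w)$. By \eqref{eq:power}, the number of fitting stars is at least
\[
\rho\sum_{|O(w)|\ge C_0d}|O(w)|^s\ \ge\ \rho\,|W|^{1-s}\Bigl(\frac\gamma4p|W|^2\Bigr)^s=c_7\,p^s|W|^{s+1},\qquad c_7=\rho(\gamma/4)^s.\qedhere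
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $T$ be the number of quadruples $(b,Z,w,X)$ such that $Z\in\mathcal Z(b)$ and the star $(w,X)$ fits $(b,Z)$. Lemma~\ref{lem:stars}, and Lemma~\ref{lem:tuples} with the same constant $L$, give
\[
T\ \ge\ c_7\,p^s\sum_{q_b(Z)\ge Ln/d}q_b(Z)^{s+1}\ \ge\ c_6c_7\,p^sD^{\ell-3}\bigl(D^{\ell-1}d^{\,2s-\ell}\bigr)^{1/s}E .
\]
For the upper bound fix a good star $(w,X)$. Both $z_1$ and $z_2$ are ends of paths counted by $(w,X)$, so there are at most $g(w,X)^2$ choices for $(z_1,z_2)$. Since $z_1\sim z_2$, there are fewer than $M$ choices for $b\in N(z_1)\cap N(z_2)$. Since $w,x_1,\dots,x_s\in W_b(Z)$, these vertices lie outside $N(b)$ and every coordinate of $Z$ lies in $S_b(w)\cap\bigcap_jS_b(x_j)$. By Lemma~\ref{lem:outside} there are at most $C_4^{\ell-2}$ choices for $(z_3,\dots,z_\ell)$. Hence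
\[
T\ \le\ MC_4^{\ell-2}\sum_{(w,X)}g(w,X)^2\ \le\ MC_4^{\ell-2}E .
\]
By \eqref{eq:D}, $E>0$. Divide the two bounds by $E$ and raise to the power $s$:
\[
D^{\,s(\ell-3)+\ell-1}\,d^{\,2s-\ell}\,p^{s^2}\ \le\ C_5:=\Bigl(\frac{MC_4^{\ell-2}}{c_6c_7}\Bigr)^s .
\]
The exponent of $D$ is positive and $D\ge c_3D_0$, so by \eqref{P5} the left side is at least $c_3^{\,s(\ell-3)+\ell-1}\lambda$. For $\lambda$ large this is a contradiction. This proves Proposition~\ref{prop:main}, and with it Theorems~\ref{thm:main} and \ref{thm:large} and the bound \eqref{eq:question}.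
\end{proof}

\begin{thebibliography}{1}

\bibitem{LPY}
Xiao-Chuan Liu, Danni Peng, Xu Yang,
\emph{Tur\'an Number of Subdivisions of Multipartite Graphs},
arXiv:2112.13119 (2021).

\end{thebibliography}
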